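\title{The higher-order Arf invariant conjecture is false for links with at least two components}

\begin{abstract}
Twisted Whitney towers in the $4$-ball filter the set of $m$-component links in $S^3$, with graded groups $\mathsf{W}^\infty_n$. The first nonvanishing Milnor invariants detect these groups except possibly in the orders $n=4j-2$, where the kernel $\mathsf{K}^\infty_{4j-2}$ of the Milnor invariant is a quotient of $\mathbb{Z}_2\otimes\mathsf{L}_j$, with $\mathsf{L}_j$ the degree $j$ part of the free Lie algebra on $m$ generators. The higher-order Arf invariant conjecture says that $\mathsf{K}^\infty_{4j-2}$ is all of $\mathbb{Z}_2\otimes\mathsf{L}_j$. We prove that $\mathsf{K}^\infty_{4j-2}=0$ for all $j\ge2$, so the conjecture is false for every $m\ge 2$. The generators of $\mathsf{K}^\infty_{4j-2}$ come from iterated Bing doubles of a knot $K$, and the proof rests on the fact that the two strands of such a link that run through $K$ belong to one component.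
\end{abstract}

\section{Introduction}

A link in $S^3$ is slice if its components bound disjoint embedded disks in $B^4$. Every link bounds immersed disks, and one can try to remove their intersections by the Whitney trick: pair intersection points of opposite sign by Whitney disks, and push one sheet across each Whitney disk. This succeeds when the Whitney disks are embedded, correctly framed, and have interiors disjoint from all other surfaces. In general they are not, and one pairs the new intersections by further Whitney disks, and so on. The resulting $2$-complex is a Whitney tower, and its \emph{order} measures how far the process has been carried. In a \emph{twisted} tower, the Whitney disks of sufficiently high order need not be framed.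

We use the notions of Conant, Schneiderman and Teichner, recalled in full in Section~\ref{sec:defs}. The $m$-component links that bound an order $n$ twisted Whitney tower, taken modulo order $n+1$ towers, form an abelian group $\mathsf{W}^\infty_n$. It is caught between two groups that are defined combinatorially:
\[
\mathcal{T}^\infty_n\ \xrightarrow{\ R^\infty_n\ }\ \mathsf{W}^\infty_n\ \xrightarrow{\ \mu_n\ }\ \mathsf{D}_n .
\]
Here $\mathcal{T}^\infty_n$ is a group of trees that record unpaired intersections and twisted Whitney disks, $\mathsf{D}_n$ is the free abelian group in which the Milnor invariants of length $n+2$ take their values, and both maps are onto. The composition $\eta_n=\mu_n\circ R^\infty_n$ is given by a formula on trees. It is an isomorphism unless $n\equiv2 \bmod 4$, and then $\mathsf{W}^\infty_n$ is determined. For $n=4j-2$ the kernel of $\eta_n$ is $\mathbb{Z}_2\otimes\mathsf{L}_j$, where $\mathsf{L}_j$ is the degree $j$ part of the free Lie algebra over $\mathbb{Z}$ on $m$ generators, and $R^\infty_n$ restricts to a surjection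
\[
\alpha^\infty_j\colon\ \mathbb{Z}_2\otimes\mathsf{L}_j\ \longrightarrow\ \mathsf{K}^\infty_{4j-2}:=\operatorname{Ker}\bigl(\mu_{4j-2}\colon\mathsf{W}^\infty_{4j-2}\to\mathsf{D}_{4j-2}\bigr).
\]
The \emph{higher-order Arf invariant} $\mathrm{Arf}_j\colon\mathsf{K}^\infty_{4j-2}\to(\mathbb{Z}_2\otimes\mathsf{L}_j)/\operatorname{Ker}\alpha^\infty_j$ is the inverse of the isomorphism induced by $\alpha^\infty_j$. It is the obstruction, left over when the Milnor invariant vanishes, to raising the order of a tower from $4j-2$ to $4j-1$. For $j=1$ the map $\alpha^\infty_1$ is an isomorphism and $\mathrm{Arf}_1$ records the classical Arf invariants of the components \cite{CSTmilnor}. So $R^\infty_n$ is an isomorphism for $1\le n\le5$ and for all $n\not\equiv 2\bmod 4$, and it is natural to expect the same in the remaining orders. This is the content of the following conjecture from \cite{CSTclasper}.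

\medskip
\noindent\textbf{Conjecture.} \emph{The maps $\mathrm{Arf}_j\colon\mathsf{K}^\infty_{4j-2}\to\mathbb{Z}_2\otimes\mathsf{L}_j$ are isomorphisms for all $j$; that is, $\operatorname{Ker}\alpha^\infty_j=0$ for every $j\ge1$.}
\medskip

We show that the opposite extreme holds.

\begin{theorem}\label{thm:main}
For every $m\ge1$ and every $j\ge2$ we have $\alpha^\infty_j=0$. Hence $\mathsf{K}^\infty_{4j-2}=0$ and $\operatorname{Ker}\alpha^\infty_j=\mathbb{Z}_2\otimes\mathsf{L}_j$, which is nonzero for all $m\ge2$, $j\ge2$.
\end{theorem}

Thus the conjecture is false for every $m\ge2$. For $m=1$ one has $\mathsf{L}_j=0$ for $j\ge2$, so there the conjecture concerns only the classical Arf invariant.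

Section~\ref{sec:first} explains the argument in the first case $m=j=2$. Sections~\ref{sec:ops}--\ref{sec:proof} contain the proof, and Section~\ref{sec:class} derives the resulting description of all groups $\mathsf{W}^\infty_n$.

\section{Twisted Whitney towers and their trees}\label{sec:defs}

Everything is smooth and oriented. Links have components labeled $1,\dots,m$, and we write $\mathsf{W}^\infty_n(m)$, $\mathcal{T}^\infty_n(m)$, $\mathsf{L}_n(m)$, $\mathsf{D}_n(m)$, $\mathsf{K}^\infty_n(m)$ when the number of labels matters.

\subsection{Trees}
A \emph{tree} is a finite tree with only univalent and trivalent vertices, with a cyclic orientation at each trivalent vertex. Its \emph{order} $o(t)$ is the number of trivalent vertices. In an \emph{unrooted} tree every univalent vertex carries a label from $\{1,\dots,m\}$. In a \emph{rooted} tree one univalent vertex, the root, is unlabeled and all others are labeled. The order $0$ rooted tree with label $i$ is denoted by $i$. For rooted trees $I,J$, the rooted tree $(I,J)$ is obtained by joining the roots of $I$ and $J$ to a new trivalent vertex with a new root edge, and the unrooted tree $\langle I,J\rangle$ is obtained by identifying the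 root edges of $I$ and $J$. Thus
\[
o((I,J))=o(I)+o(J)+1,\qquad o(\langle I,J\rangle)=o(I)+o(J).
\]
Three trees $I,H,X$ form a \emph{Jacobi triple} if they agree except at one place, where they look like $((A,B),C)$, $(A,(B,C))$ and $(B,(A,C))$. The relation $I=H-X$ is then the Jacobi identity $[[a,b],c]=[a,[b,c]]-[b,[a,c]]$.

\subsection{Towers}
Let $p,p'$ be transverse intersection points of opposite sign between two sheets of immersed surfaces in a $4$-manifold. A \emph{Whitney circle} is the union of an embedded arc from $p$ to $p'$ in each sheet, and a \emph{Whitney disk} $W$ is a generic immersed disk bounded by it. The \emph{Whitney section} is the nonvanishing section of the normal bundle of $W$ over $\partial W$ that is tangent to the first sheet along the first arc and normal to the second sheet along the second arc; the two parts fit together because the signs of $p$ and $p'$ are opposite. The \emph{twisting} $\omega(W)\in\mathbb{Z}$ is the relative Euler number of the normal bundle of $W$, that is, the signed number of zeros of a generic extension of the Whitney section over $W$. The disk $W$ is \emph{framed} if $\omega(W)=0$ and \emph{twisted} otherwise.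

Let $L$ be a link. Start with generic immersed disks $W_1,\dots,W_m\subset B^4$ bounded by its components, and add Whitney disks one after another, with disjointly embedded boundary arcs, each pairing two intersection points among the surfaces already present. Each surface has a rooted tree, written as a subscript: $W_i$ has the tree $i$, and a Whitney disk pairing two intersections between $W_I$ and $W_J$ has the tree $(I,J)$. The order of a surface is the order of its tree. An intersection point $p$ between $W_I$ and $W_J$ has a sign $\epsilon_p$, the tree $t_p=\langle I,J\rangle$ and the order $o(I)+o(J)$. Vertex orientations are induced from orientations of the disks. The case $I=J$ includes self-intersections. For example, a point of $W_i\cap W_{i'}$ has the order $0$ tree $\langle i,i'\rangle$, and for $i\neq i'$ the signed number of these points is the linking number.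

Such a collection $\mathcal{W}$ is an \emph{order $n$ twisted Whitney tower}, or briefly an \emph{order $n$ tower}, if all unpaired intersection points have order $\ge n$ and all Whitney disks of order $<n/2$ are framed. The bound $n/2$ treats a twist of $W_J$ like an intersection of $W_J$ with a parallel copy of itself, whose tree $\langle J,J\rangle$ has order $2\,o(J)$. Accordingly a twisted Whitney disk $W_J$ is assigned the \emph{twisted tree} $J^\infty$, the tree $J$ with root labeled $\infty$, of twisted order $2\,o(J)$. The order $n$ \emph{intersection invariant} is
\[
\tau^\infty_n(\mathcal{W})=\sum_p\epsilon_p\,t_p+\sum_J\omega(W_J)\,J^\infty ,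
\]
where $p$ runs over the unpaired points of order $n$ and $W_J$ over the Whitney disks of order $n/2$; for odd $n$ the second sum is empty. An order $n+1$ tower is also an order $n$ tower, and both sums are then zero.

The same definitions apply with $m$ immersed annuli in $S^3\times[0,1]$ as order $0$ surfaces. The set $\mathsf{W}^\infty_n$ consists of the links that bound an order $n$ tower in $B^4$, two links being equivalent if they cobound annuli in $S^3\times[0,1]$ that support an order $n+1$ tower. It is known that $\mathsf{W}^\infty_n$ is a finitely generated abelian group under band sum. The class of $L$ is written $[L]$.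

\subsection{The twisted tree groups}
The invariant $\tau^\infty_n$ takes values in a group $\mathcal{T}^\infty_n$. For $n=2k$ it is the abelian group generated by the order $2k$ unrooted trees and the symbols $J^\infty$ for rooted trees $J$ of order $k$, with the following relations.
\begin{itemize}
\item \emph{AS:} reversing the cyclic orientation at a trivalent vertex of an unrooted tree changes its sign.
\item \emph{IHX:} $I-H+X=0$ for a Jacobi triple of unrooted trees.
\item \emph{Symmetry:} $(-J)^\infty=J^\infty$, where $-J$ is $J$ with one vertex orientation reversed. So $J^\infty$ does not depend on vertex orientations.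
\item \emph{Twisted IHX:} $I^\infty=H^\infty+X^\infty-\langle H,X\rangle$ for a Jacobi triple of rooted trees of order $k$.
\item \emph{Interior twist:} $2J^\infty=\langle J,J\rangle$.
\end{itemize}
The last three relations say that $J\mapsto J^\infty$ behaves like a quadratic refinement of the pairing $\langle\ ,\ \rangle$. For $n=2k-1$ the group $\mathcal{T}^\infty_n$ is generated by the order $n$ unrooted trees modulo AS, IHX and the boundary-twist relations $\langle i,(J,J)\rangle=0$ with $o(J)=k-1$.

A map $\varphi\colon\{1,\dots,p\}\to\{1,\dots,m\}$ relabels trees and takes relations to relations, so it induces a homomorphism $\varphi_*\colon\mathcal{T}^\infty_n(p)\to\mathcal{T}^\infty_n(m)$.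

\subsection{Milnor invariants and the map $\eta_n$}
Let $\mathsf{L}=\bigoplus_n\mathsf{L}_n$ be the free Lie algebra over $\mathbb{Z}$ on $X_1,\dots,X_m$. Reading $i$ as $X_i$ and $(I,J)$ as a bracket identifies $\mathsf{L}_n$ with the group of rooted trees of order $n-1$ modulo AS, IHX and \emph{self-annihilation}: a rooted tree that contains a subtree of the form $(J,J)$ is zero. Let $\mathsf{D}_n$ be the kernel of the bracket map $\mathsf{L}_1\otimes\mathsf{L}_{n+1}\to\mathsf{L}_{n+2}$. It is free abelian.

For an unrooted tree $t$ of order $n$ put $\eta_n(t)=\sum_vX_{\ell(v)}\otimes B_v(t)$, where $v$ runs over the univalent vertices, $\ell(v)$ is the label of $v$, and $B_v(t)\in\mathsf{L}_{n+1}$ is the bracket of the rooted tree obtained by making $v$ the root. For instance,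
\[
\eta_1(\langle(1,2),3\rangle)=X_1\otimes[X_2,X_3]+X_2\otimes[X_3,X_1]+X_3\otimes[X_1,X_2],
\]
which lies in $\mathsf{D}_1$ by the Jacobi identity. For $n=2k$ put $\eta_n(J^\infty)=\frac12\eta_n(\langle J,J\rangle)$, which is well defined in $\mathsf{D}_n$. This defines a homomorphism $\eta_n\colon\mathcal{T}^\infty_n\to\mathsf{D}_n$.

For a group $G$ let $G_1=G$, $G_{q+1}=[G,G_q]$ be the lower central series. Let $G=\pi_1(S^3\setminus L)$. Then $G/G_q$ is generated by meridians $x_1,\dots,x_m$, so the $0$-framed longitude of the $i$-th component is represented modulo $G_q$ by a word in the free group on the $x_i$. The Milnor invariants of length $\ell\le q$ are read off from the degree $\ell-1$ coefficients of the Magnus expansions $x_i\mapsto1+X_i$ of these words; those of length $2$ are the linking numbers. If $L$ bounds an order $n$ tower, its Milnor invariants of length $\le n+1$ vanish, the degree $n+1$ term of the expansion of the $i$-th longitude is an element $\mu^i_n(L)\in\mathsf{L}_{n+1}$, and the \emph{order $n$ Milnor invariant}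
\[
\mu_n(L)=\sum_iX_i\otimes\mu^i_n(L)\in\mathsf{D}_n
\]
collects the Milnor invariants of length $n+2$.

\subsection{Known results}
We use the following two theorems as known.

\begin{theorem}\label{thm:known}
Let $m\ge1$, $n\ge1$ and $j\ge1$.
\begin{itemize}
\item[(a)] There is an epimorphism $R^\infty_n\colon\mathcal{T}^\infty_n\to\mathsf{W}^\infty_n$ such that $R^\infty_n(\tau^\infty_n(\mathcal{W}))=[L]$ for every order $n$ tower $\mathcal{W}$ bounded by a link $L$.
\item[(b)] $\mu_n\colon\mathsf{W}^\infty_n\to\mathsf{D}_n$ is a well-defined epimorphism, and $\mu_n\circ R^\infty_n=\eta_n$.
\item[(c)] Sending $1\otimes J$ to $(J,J)^\infty$, for rooted trees $J$ of order $j-1$, defines an isomorphism $\mathbb{Z}_2\otimes\mathsf{L}_j\cong\operatorname{Ker}\eta_{4j-2}$.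
\end{itemize}
\end{theorem}

\begin{theorem}[\cite{CSTmilnor}, based on \cite{CSTtree}]\label{thm:iso}
For $n\ge1$ with $n\equiv0,1,3\bmod4$ and every $m$, the map $\eta_n\colon\mathcal{T}^\infty_n\to\mathsf{D}_n$ is an isomorphism.
\end{theorem}

In these orders $R^\infty_n$ is injective because $\eta_n$ is, so $R^\infty_n$ and $\mu_n$ are both isomorphisms.

It is easy to see why the elements in (c) are invisible to Milnor invariants: whichever univalent vertex of $\langle(J,J),(J,J)\rangle$ is made the root, one of the two copies of $(J,J)$ survives as a subtree, so every $B_v$ vanishes by self-annihilation. Part (c) also contains the relation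
\begin{equation}\label{eq:torsion}
2\,(J,J)^\infty=0\ \text{ in }\mathcal{T}^\infty_{4j-2}\qquad(o(J)=j-1,\ j\ge1).
\end{equation}

The map $\alpha^\infty_j$ of the introduction is defined by
\[
\alpha^\infty_j(1\otimes J)=R^\infty_{4j-2}\bigl((J,J)^\infty\bigr).
\]
Its image is $\mathsf{K}^\infty_{4j-2}$: every class is $R^\infty_{4j-2}(t)$ for some $t$, and by (b) it lies in $\mathsf{K}^\infty_{4j-2}$ exactly when $t\in\operatorname{Ker}\eta_{4j-2}$. Since $\operatorname{Ker}R^\infty_n\subset\operatorname{Ker}\eta_n$, the isomorphism (c) carries $\operatorname{Ker}\alpha^\infty_j$ onto $\operatorname{Ker}R^\infty_{4j-2}$. So the conjecture says that $R^\infty_n$ is always injective. If it held, $\tau^\infty_n(\mathcal{W})$ would depend only on the link $\partial\mathcal{W}$ and not on the tower. We shall find links that bound two towers of order $4j-2$, one with invariant $(J,J)^\infty\neq0$ and one with invariant $0$.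

\section{The first case: the Bing double}\label{sec:first}

Let $m=j=2$. Then $\mathbb{Z}_2\otimes\mathsf{L}_2(2)\cong\mathbb{Z}_2$ is generated by $1\otimes[X_1,X_2]$, and Theorem~\ref{thm:main} says that $R^\infty_6$ kills $((1,2),(1,2))^\infty$. By Theorem~\ref{thm:known}(a) it suffices to find one link that bounds both an order $6$ tower with $\tau^\infty_6=((1,2),(1,2))^\infty$ and an order $7$ tower. This section describes the argument; the geometric steps are proved later for all $j$.

\emph{The first tower.} Let $K$ be a knot that bounds an immersed disk $\Delta$ whose only self-intersections are paired by one clean Whitney disk of twisting $\pm1$, so that $\tau^\infty_2=(1,1)^\infty$ (Lemma~\ref{lem:K}). The Bing double of $K$ (Figure~\ref{fig:bing}) bounds two embedded disks, close to $S^3$, that meet in two points. A Whitney circle for these points runs once along $K$, so $\Delta$ completes it to a Whitney disk $W_{(1,2)}$. The twisted Whitney disk on $\Delta$ now has the tree $((1,2),(1,2))$. This is the required order $6$ tower.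

\emph{The second tower.} The Bing double of the unknot is an unlink, and the Bing double of $K$ arises from it by tying two strands of component $1$, in parallel, into the knot $K$. Equivalently, it is obtained from the split union of an unlink and the two-component $0$-framed parallel of $K$ by banding both parallel copies to component $1$ of the unlink. A tower for the parallel link thus gives a tower for the Bing double in which the disk of component $2$ meets nothing and all trees carry only the label $1$. One-label tree groups are small, so there is a chance to raise the order.

There are two difficulties. First, the one-label property can be used only once: Theorem~\ref{thm:known}(a) raises the order of a tower with $\tau^\infty_n=0$, but gives no control on the new tower, whose Whitney disks may meet the disk of component $2$. So the order must reach $6$ \emph{before} banding. Second, the parallel link has components $K$, and nothing lets us get past order $2$ with it (Remark~\ref{rem:need}). The remedy is to tie the concordance inverse of $K$ locally into each of the two parallel copies. This gives a boundary link $\hat Q=q_1\cup q_2$ with slice components. Its Milnor invariants vanish,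 the order $2$ obstruction vanishes because the components are slice, and Theorem~\ref{thm:iso} then carries it through the orders $3,4,5$ to an order $6$ tower. The price of the correction is a local copy of $K$ on each of the two strands. Both strands belong to component $1$, and they run in opposite directions, so the price is the single local knot $K\#K^r$, where $K^r$ is $K$ with reversed string orientation. For this knot $\tau^\infty_2=2(1,1)^\infty=0$, and it bounds towers of all orders.

\emph{The computation in order $6$.} Let $\mathcal{W}$ be an order $6$ tower for $\hat Q$, oriented so that both bands respect orientations. Since $\eta_6(\tau^\infty_6(\mathcal{W}))=\mu_6(\hat Q)=0$, Theorem~\ref{thm:known}(c) shows that $\tau^\infty_6(\mathcal{W})$ is $0$ or $((1,2),(1,2))^\infty$, and at this point we cannot tell which. After banding, both labels become $1$, so the invariant becomes $0$ or $((1,1),(1,1))^\infty$. Apply the twisted IHX relation with $A=B=1$ and $C=(1,1)$. Here $H$ and $X$ are the same tree $(1,(1,(1,1)))$, and the interior twist relation gives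
\[
((1,1),(1,1))^\infty=H^\infty+H^\infty-\langle H,H\rangle=0 .
\]
So the banded link bounds an order $7$ tower, and so does the Bing double of $K$, which is concordant to the banded link with $K\#K^r$ tied into component $1$. Hence $\alpha^\infty_2(1\otimes(1,2))=0$.

For $j>2$ one iterates the Bing doubling on the second component only, which keeps the two strands on component $1$. The link $\hat Q$ must now bound a tower of order $4j-2$, so it has to pass the orders $4i-2$ with $i<j$. It does so because $\mathsf{K}^\infty_{4i-2}(2)=0$ is known by then, and the proof becomes an induction on $j$.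

\section{Operations on towers}\label{sec:ops}

\begin{lemma}[Raising the order]\label{lem:raise}
Let $n\ge1$ and let the link $L$ bound an order $n$ tower $\mathcal{W}$.
\begin{itemize}
\item[(a)] $[L]=0$ in $\mathsf{W}^\infty_n$ if and only if $L$ bounds an order $n+1$ tower.
\item[(b)] If $\tau^\infty_n(\mathcal{W})=0$, then $L$ bounds an order $n+1$ tower.
\item[(c)] If $n\equiv0,1,3\bmod4$ and $\mu_n(L)=0$, then $L$ bounds an order $n+1$ tower.
\item[(d)] Every link concordant to $L$ bounds an order $n$ tower.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The unlink bounds disjoint embedded disks, so its class is $R^\infty_n(0)=0$. If $[L]=0$, then $L$ and the unlink cobound annuli supporting an order $n+1$ tower; cap off the unlink with disjoint disks in a $4$-ball. Conversely, let $L$ bound an order $n+1$ tower in $B^4$. On each order $0$ disk choose a point away from all other surfaces and from the boundary arcs of Whitney disks. Join these $m$ points to one point off the tower by embedded arcs. By general position ($1+2<4$) the arcs meet the tower only in the chosen points and meet each other only in the common endpoint. A thin regular neighborhood of the union of the arcs is a $4$-ball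 that meets the tower in one small flat disk near each chosen point, and the boundaries of these disks form an unlink in its boundary sphere. The complement of the ball is $S^3\times[0,1]$, and it contains annuli from $L$ to the unlink that support an order $n+1$ tower.

(b) $[L]=R^\infty_n(0)=0$. (c) $\mu_n$ is injective by Theorem~\ref{thm:iso}, so $[L]=0$. (d) Glue the concordance to the order $0$ disks along a collar.
\end{proof}

\begin{lemma}\label{lem:orderone}
A link whose linking numbers vanish bounds an order $1$ tower.
\end{lemma}

\begin{proof}
Choose generic immersed disks $W_i$. A cusp homotopy is a local modification of $W_i$ that adds one self-intersection of a prescribed sign; use these to make the signed number of self-intersections of each $W_i$ zero. For $i\ne i'$ the signed number of points of $W_i\cap W_{i'}$ is a linking number, hence zero. So all intersections come in pairs of opposite sign. Choose disjoint embedded arcs for the Whitney circles; since $B^4$ is simply connected, they bound generic Whitney disks. The unpaired intersections all involve a Whitney disk, so have order $\ge1$, and no Whitney disk has order $<1/2$.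
\end{proof}

\begin{lemma}[Framings]\label{lem:framing}
Let a knot bound a generic immersed disk $\Delta\subset B^4$ with signed number $s$ of self-intersections, and let $e$ be the relative Euler number of the normal bundle of $\Delta$ with respect to the $f$-framing of the knot. Then $e+2s=f$. In particular, if $s=0$, the $0$-framing extends to a nonvanishing normal section of $\Delta$.
\end{lemma}

\begin{proof}
Extend the framing to a generic normal section and push $\Delta$ along it to a disk $\Delta'$. The intersection number $\Delta\cdot\Delta'$ is the linking number $f$ of the boundaries. The zeros of the section contribute $e$, and near each double point of $\Delta$ there are two points of $\Delta\cap\Delta'$ with the sign of the double point. If $e=0$, the section on the boundary circle has degree $0$ in a trivialization of the normal bundle, so it extends without zeros.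
\end{proof}

Let $L$ be a $p$-component link and $\varphi\colon\{1,\dots,p\}\to\{1,\dots,m\}$ a map. Choose disjoint embedded bands $b\colon[0,1]\times[0,1]\to S^3$, each meeting $L$ exactly in its two ends $b(\{0,1\}\times[0,1])$, such that each band joins two components with the same value of $\varphi$ and, for each $i$, the components in $\varphi^{-1}(i)$ and the bands between them form the vertices and edges of a tree. Replace the ends of each band by its sides $b([0,1]\times\{0,1\})$. The bands are required to be \emph{orientation-compatible}: the result is oriented consistently with $L$. (A half twist turns an incompatible band into a compatible one.) Finally add a split unknot for each value that $\varphi$ does not attain. The resulting $m$-component link $L^\varphi$ is a \emph{fusion of $L$ along $\varphi$}.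

\begin{lemma}[Reversal, split union, fusion, deletion]\label{lem:fusion}
Let $n\ge1$.
\begin{itemize}
\item[(a)] An order $n$ tower for $L$ is also an order $n$ tower for any link obtained from $L$ by reversing the orientations of some components.
\item[(b)] If $L'$ and $L''$ bound order $n$ towers, then the split link $L'\sqcup L''$ bounds their disjoint union.
\item[(c)] If $L$ bounds an order $n$ tower $\mathcal{W}$, then a fusion $L^\varphi$ bounds an order $n$ tower whose trees are those of $\mathcal{W}$ relabeled by $\varphi$, and whose intersection invariant is $\varphi_*\tau^\infty_n(\mathcal{W})$.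
\item[(d)] In an order $n$ tower on disks or annuli, the $i$-th order $0$ surface and the Whitney disks all of whose labels equal $i$ form an order $n$ tower.
\end{itemize}
In particular, if a link $L$ and a knot $K'$ bound order $n$ towers, so does the connected sum $L\#_iK'$ of $K'$ with the $i$-th component of $L$.
\end{lemma}

\begin{proof}
(a) Reversing the orientation of $W_i$ changes the signs of two points paired by a Whitney disk simultaneously, so they remain opposite. Orders and framedness do not involve these orientations.

(b) Take the boundary connected sum of the two $4$-balls.

(c) Attach a collar $S^3\times[0,1]$ to $B^4$ along $S^3\times0$ and extend the order $0$ disks by the embedded surface $L\times[0,\frac12]\cup(\text{bands})\times\frac12\cup L^\varphi\times[\frac12,1]$, where each added unknot is capped off at level $\frac12$ by a disk in a small ball that misses $L$ and the bands. Disks joined along a tree of bands form a disk, oriented compatibly with the old disks. The intersection points, their signs, the Whitney disks and their twistings do not change; only the labels do.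

(d) The labels of $(I,J)$ are those of $I$ together with those of $J$. So a Whitney disk is kept exactly when the two surfaces whose intersections it pairs are kept. Hence an intersection point of kept surfaces is paired in the new collection if it was paired before, and the unpaired ones still have order $\ge n$.

Finally, $L\#_iK'$ is a fusion of $L\sqcup K'$.
\end{proof}

\begin{lemma}[One label]\label{lem:one}
We have $\mathcal{T}^\infty_{4j-2}(1)=0$ for $j\ge2$ and $\mathsf{W}^\infty_n(1)=0$ for $n\ge3$. A knot that bounds an order $3$ tower bounds towers of all orders.
\end{lemma}

\begin{proof}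
On one generator $[X_1,X_1]=0$, so $\mathsf{L}_k(1)=0$ for $k\ge2$ and $\mathsf{D}_n(1)\subset\mathsf{L}_1(1)\otimes\mathsf{L}_{n+1}(1)=0$ for $n\ge1$. Hence $\mathcal{T}^\infty_{4j-2}(1)=\operatorname{Ker}\eta_{4j-2}\cong\mathbb{Z}_2\otimes\mathsf{L}_j(1)$ by Theorem~\ref{thm:known}(c), and this is zero for $j\ge2$. For $n\equiv0,1,3\bmod4$ we have $\mathcal{T}^\infty_n(1)\cong\mathsf{D}_n(1)=0$ by Theorem~\ref{thm:iso}. So $\mathcal{T}^\infty_n(1)=0$ for all $n\ge3$, and $R^\infty_n$ is onto. The last statement follows from Lemma~\ref{lem:raise}(a) by induction.
\end{proof}

\section{The Bing double and its Whitney circle}\label{sec:bing}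

We need an explicit model of the Bing double in which both the intersections in $4$-space and the framings can be read off from coordinates. Use cylindrical coordinates $(r,\theta,z)$ on $\mathbb{R}^3$. Let $c=\{r=r_0,\,z=0\}$, let $V$ be a thin solid torus neighborhood of $c$, and call $\partial_r$ the \emph{product framing} of $c$. For small $\delta,\varepsilon>0$ consider the disks in $V$
\[
E_1=\{|r-r_0|\le\delta,\ z=0,\ -\varepsilon\le\theta\le\pi+\varepsilon\},\qquad
E_2=\{r=r_0,\ |z|\le\delta,\ \pi-\varepsilon\le\theta\le2\pi+\varepsilon\},
\]
and let $\beta_i=\partial E_i$, with corners smoothed. The curve $\beta_1$ lies in $\{z=0\}$ and meets $\{r=r_0\}$ only at $\theta=-\varepsilon$ and $\theta=\pi+\varepsilon$. The curve $\beta_2$ lies in $\{r=r_0\}$ and meets $\{z=0\}$ only at $\theta=\pi-\varepsilon$ and $\theta=\varepsilon$. So $\beta_1\cap\beta_2=\emptyset$, and $\beta=\beta_1\cup\beta_2$ is the Bing double of $c$; see Figure~\ref{fig:bing}.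

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[dashed] (0,-1.1)--(0,1.1);
\draw[dashed] (8,-1.1)--(8,1.1);
\draw[thick] (0,0.35)--(2.7,0.35);
\draw[thick] (5.9,0.35)--(8,0.35);
\draw[thick,preaction={draw=white,line width=6pt}] (1.6,-0.8) rectangle (6.4,0.8);
\draw[thick,preaction={draw=white,line width=6pt}] (0.1,-0.35)--(2.0,-0.35);
\draw[thick,preaction={draw=white,line width=6pt}] (5.4,-0.35)--(7.9,-0.35);
\draw[thick] (0,-0.35)--(2.1,-0.35)--(2.7,0.35);
\draw[thick] (8,-0.35)--(5.3,-0.35)--(5.9,0.35);
\node at (0.8,0.6) {$\beta_1$};
\node at (7.2,0.6) {$\beta_1$};
\node at (4,1.05) {$\beta_2$};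
\node at (0,-1.35) {$\theta=\pi/2$};
\node at (8,-1.35) {$\theta=\pi/2+2\pi$};
\end{tikzpicture}
\caption{The Bing double $\beta_1\cup\beta_2$ in a solid torus that has been cut open along a meridional disk; the two dashed ends are to be identified. The coordinate $\theta$ runs to the right, $z$ runs up and $r$ points toward the reader. Only $\beta_1$ crosses the cut, and it does so twice.}\label{fig:bing}
\end{figure}

Let $V_2$ be a thin tubular neighborhood of $\beta_2$ in $V$, disjoint from $\beta_1$ and from $\{\theta=\pi/2\}$. Let $h\colon V\to V_2$ be an orientation-preserving diffeomorphism that takes $c$ to $\beta_2$ and the product framing of $c$ to the framing of $\beta_2$ by the normal field $\partial_r$ of $E_2$. The push-off of $\beta_2$ along this field misses the disk $E_2$, so this is the $0$-framing of $\beta_2$ under any embedding of $V$ in $S^3$.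

\begin{definition}
Put $B_1=c$ and, for $j\ge2$, $B_j=\beta_1\cup h(B_{j-1})\subset V$, where $\beta_1$ has label $1$ and the labels of $B_{j-1}$ are raised by one. For a knot $K$ let $L_j(K)$ be the image of $B_j$ under an orientation-preserving embedding $V\to S^3$ that takes $c$ to $K$ and the product framing to the $0$-framing. By the uniqueness of framed tubular neighborhoods it is well defined up to isotopy.
\end{definition}

So $L_j(K)$ has $j$ components and $L_2(K)$ is the Bing double of $K$. The property of $B_j$ on which everything depends is visible in the coordinates: for $j\ge2$,
\begin{equation}\label{eq:meridian}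
B_j\cap\{\theta=\pi/2\}=\beta_1\cap\{\theta=\pi/2\}=\{r=r_0\pm\delta,\ z=0,\ \theta=\pi/2\},
\end{equation}
and $\beta_1$ passes through these two points in opposite directions. We orient $\beta_1$ so that it runs in the direction of increasing $\theta$ at $r=r_0-\delta$, and fix any orientations of the other components.

\begin{lemma}\label{lem:unlink}
For the unknot $U$, the link $L_j(U)$ is an unlink.
\end{lemma}

\begin{proof}
The inclusion $V\subset\mathbb{R}^3$ takes $\partial_r$ to the $0$-framing of the round circle $c$, so $L_j(U)=B_j\subset\mathbb{R}^3$. We show by induction that $B_j$ bounds disjoint disks in $\mathbb{R}^3$. This holds for $j=1$; let $j\ge2$.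

First separate $\beta_2$ from $\beta_1$. Slide the long edge of $\beta_2$ in $\{z=\delta\}$ across the disk $\{z=\delta,\ r\le r_0\}$ to the complementary arc $\varepsilon\le\theta\le\pi-\varepsilon$ of its boundary circle, and slide the long edge in $\{z=-\delta\}$ across $\{z=-\delta,\ r\le r_0\}$ in the same way. Both disks miss $\beta_1\subset\{z=0\}$ and meet the short edges of $\beta_2$ only in their endpoints. Now $\beta_2$ bounds the disk $\{r=r_0,\ |z|\le\delta,\ \varepsilon\le\theta\le\pi-\varepsilon\}$, which misses $\beta_1$ because $\beta_1\cap\{r=r_0\}$ lies at $\theta=-\varepsilon$ and $\theta=\pi+\varepsilon$. Shrink $\beta_2$ inside this disk into a small open ball $O$ around a point with $z\neq0$. Then $O$ misses the disk $E_1$ bounded by $\beta_1$.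

Extend this to an ambient isotopy that fixes $\beta_1$. After shrinking $V_2$ toward its core, it is carried to a $0$-framed neighborhood of an unknot in $O\cong\mathbb{R}^3$. There $h(B_{j-1})$ becomes a copy of $L_{j-1}(U)$, which bounds disjoint disks in $O$ by induction.
\end{proof}

The next lemma says that, seen from $4$-space, the Bing double of $c$ bounds two disks whose Whitney circle is $c$, with the product framing as Whitney section.

\begin{lemma}\label{lem:B3}
In $V\times[0,1]$, with $\beta\subset V\times0$, there are embedded disks $D_1,D_2$ bounded by $\beta_1,\beta_2$ and an embedded annulus $A$ such that: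
\begin{itemize}
\item[(a)] $D_1\cap D_2$ consists of two transverse points of opposite sign;
\item[(b)] $\partial A$ consists of a Whitney circle for these points and $c\times1$, and the interior of $A$ misses $D_1\cup D_2$;
\item[(c)] the Whitney section extends to a nonvanishing normal section of $A$ that restricts to the product framing on $c\times1$;
\item[(d)] the framing $\partial_r$ of $\beta_2$ extends to a nonvanishing normal section of $D_2$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $t$ be the coordinate on $[0,1]$. Put
\[
D_1=\beta_1\times[0,\tfrac12]\ \cup\ E_1\times\tfrac12,\qquad D_2=\beta_2\times[0,\tfrac14]\ \cup\ E_2\times\tfrac14 .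
\]
(a) Since $\beta_1\cap\beta_2=\emptyset$, we have $D_1\cap D_2=(\beta_1\cap E_2)\times\frac14$, and $\beta_1\cap E_2$ consists of the points $p,p'\in c$ with $\theta=\pi+\varepsilon$ and $\theta=2\pi-\varepsilon$. There $TD_1=\langle\partial_r,\partial_t\rangle$ and $TD_2=\langle\partial_\theta,\partial_z\rangle$, so the intersections are transverse. The points $p,p'$ lie on the two opposite short edges of the rectangle $E_1$, along which $\beta_1$ runs in the opposite directions $\pm\partial_r$, while the orientation of $E_2$ is constant in the coordinates $(\theta,z)$. So the signs are opposite.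

(b) The points $p,p'$ cut $c$ into the arcs $e_1=\{-\varepsilon\le\theta\le\pi+\varepsilon\}=E_1\cap c$ and $e_2=\{\pi+\varepsilon\le\theta\le2\pi-\varepsilon\}\subset E_2$. Let
\[
A=e_2\times[\tfrac14,\tfrac12]\ \cup\ c\times[\tfrac12,1]\ \subset\ c\times[0,1].
\]
Its boundary is $c\times1$ together with the circle formed by the arc $e_2\times\frac14\subset D_2$ and the arc $\{p,p'\}\times[\frac14,\frac12]\cup e_1\times\frac12\subset D_1$. Both arcs join the two intersection points. Since $A$ lies in $t\ge\frac14$, it meets $D_2$ only in $e_2\times\frac14$. Since $D_1\cap(c\times[0,1])=\{p,p'\}\times[0,\frac12]\cup e_1\times\frac12$, it meets $D_1$ only in the second arc.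

(c) Everywhere $TA=\langle\partial_\theta,\partial_t\rangle$, so $\partial_r$ is a nonvanishing normal section of $A$. Along $\{p,p'\}\times[\frac14,\frac12]$ we have $TD_1=\langle\partial_r,\partial_t\rangle$, and along $e_1\times\frac12$ we have $TD_1=\langle\partial_r,\partial_\theta\rangle$; so $\partial_r$ is tangent to $D_1$ along the arc in $D_1$. Along $e_2\times\frac14$ we have $TD_2=\langle\partial_\theta,\partial_z\rangle$, so $\partial_r$ is normal to $D_2$ along the arc in $D_2$. Hence $\partial_r$ restricts to the Whitney section.

(d) $D_2$ lies in the hypersurface $\{r=r_0\}$, so $\partial_r$ is normal to it.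
\end{proof}

For $1\le i\le j$ let $J_{[i,j]}=(i,(i+1,(\dots,(j-1,j)\dots)))$, a rooted tree of order $j-i$, and put $J_j=J_{[1,j]}$. Iterating Lemma~\ref{lem:B3} builds a tower for $B_j$ along the tree $J_j$, complete except for the top Whitney disk.

\begin{lemma}\label{lem:iter}
Let $j\ge2$. In $V\times[0,1]$, with $B_j\subset V\times0$, there are embedded disks $W_1,\dots,W_j$ bounded by the components of $B_j$, embedded disks $W_{[i,j]}$ for $2\le i\le j-1$, and an embedded annulus $A_j$ with one boundary circle $c\times1$, such that, with $W_{[j,j]}:=W_j$:
\begin{itemize}
\item[(a)] for $1\le i\le j-1$, $W_i\cap W_{[i+1,j]}$ consists of two points of opposite sign;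
\item[(b)] for $i\ge2$ these points are paired by $W_{[i,j]}$, which is a framed Whitney disk; for $i=1$ the other boundary circle of $A_j$ is a Whitney circle for them, and the Whitney section extends to a nonvanishing normal section of $A_j$ that restricts to the product framing on $c\times1$;
\item[(c)] there are no other interior intersections, and the Whitney arcs are disjoint.
\end{itemize}
\end{lemma}

\begin{proof}
The case $j=2$ is Lemma~\ref{lem:B3}. Let $j\ge3$. Use $h$ to place the configuration for $B_{j-1}$, with labels raised by one, in $V_2\times[0,\frac12]$. This provides $W_2,\dots,W_j$, the disks $W_{[i,j]}$ with $i\ge3$, and an annulus $A'$ from a Whitney circle for $W_2\cap W_{[3,j]}$ to $\beta_2\times\frac12$. Place the configuration $D_1,D_2,A$ of Lemma~\ref{lem:B3} in $V\times[\frac12,1]$, and put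
\[
W_1=\beta_1\times[0,\tfrac12]\cup D_1,\qquad W_{[2,j]}=A'\cup D_2,\qquad A_j=A .
\]
Since $\beta_1\cap V_2=\emptyset$, no intersections arise in $t\le\frac12$ beyond the inductive ones, and in $t\ge\frac12$ the only ones are the two points of $D_1\cap D_2=W_1\cap W_{[2,j]}$. The Whitney section of $W_{[2,j]}$ extends over $A'$ and ends in the image under $h$ of the product framing, which is the framing $\partial_r$ of $\beta_2$. By Lemma~\ref{lem:B3}(d) it extends over $D_2$. So $W_{[2,j]}$ is framed. The new Whitney circle lies in $t>\frac12$, away from the old ones.
\end{proof}

\section{The knot $K$ and the first tower}\label{sec:K}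

To realize $(J_j,J_j)^\infty$ we need a companion knot whose simplest tower consists of one twisted Whitney disk and nothing else. Lemma~\ref{lem:B3} produces one: embed $V$ with a twist.

\begin{lemma}\label{lem:K}
There is a knot $K$ that bounds an immersed disk $\Delta\subset B^4$ with exactly two self-intersections, of opposite sign, paired by an embedded Whitney disk $W$ with interior disjoint from $\Delta$ and $\omega(W)=\pm1$. This is an order $2$ tower with $\tau^\infty_2=(1,1)^\infty$. The knot $K\#K^r$ bounds towers of all orders.
\end{lemma}

\begin{proof}
Embed $V$ in $S^3$ as a neighborhood of the unknot so that the product framing becomes the $(+1)$-framing. Write $B^4$ as a collar $S^3\times[0,1]$ and a smaller ball attached along $S^3\times1$. In the collar take $D_1,D_2,A$ from Lemma~\ref{lem:B3}, and in the smaller ball an embedded disk $D$ bounded by the unknotted core $c\times1$. Then $W=A\cup D$ is an embedded Whitney disk for $D_1\cap D_2$ with interior disjoint from $D_1\cup D_2$. Its Whitney section extends over $A$ without zeros and ends in the $(+1)$-framing of $\partial D$, so $\omega(W)=\pm1$ by Lemma~\ref{lem:framing}. Let $K$ be a fusion of the two components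 of the image of $\beta$ along one band. By the construction in Lemma~\ref{lem:fusion}(c), $D_1$ and $D_2$ join to a disk $\Delta$ as stated.

There are no unpaired points and $W$ has order $1=2/2$, so this is an order $2$ tower with $\tau^\infty_2=\pm(1,1)^\infty$, which equals $(1,1)^\infty$ by \eqref{eq:torsion}. The same surfaces form such a tower for $K^r$. By Lemma~\ref{lem:fusion}(b),(c) the knot $K\#K^r$ bounds an order $2$ tower with $\tau^\infty_2=2(1,1)^\infty=0$. It bounds an order $3$ tower by Lemma~\ref{lem:raise}(b), and towers of all orders by Lemma~\ref{lem:one}.
\end{proof}

From now on $K$, $\Delta$ and $W$ are fixed.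

\begin{proposition}\label{prop:first}
For $j\ge2$ the link $L_j(K)$ bounds an order $4j-2$ tower with $\tau^\infty_{4j-2}=(J_j,J_j)^\infty$.
\end{proposition}

\begin{proof}
Let $V_K$ be the $0$-framed neighborhood of $K$ that contains $L_j(K)$. Place the configuration of Lemma~\ref{lem:iter} in $V_K\times[0,1]$ inside a collar of $S^3$, and place $\Delta\cup W$ in the remaining ball. Write $J=J_j$ and put $W_J=A_j\cup\Delta$. This is an immersed Whitney disk for $W_1\cap W_{[2,j]}$. Its Whitney section extends over $A_j$ and ends in the $0$-framing of $K$, which extends over $\Delta$ by Lemma~\ref{lem:framing} because the two self-intersections have opposite signs. So $W_J$ is framed. The disk $W_{[i,j]}$ has the tree $J_{[i,j]}$, and $W_J$ has the tree $J$. The self-intersections of $W_J$ are those of $\Delta$, and they are paired by $W$, which now has the tree $(J,J)$ of order $2(j-1)+1=(4j-2)/2$. No intersection is unpaired, and all Whitney disks other than $W$ are framed and have order $\le j-1$. So this is an order $4j-2$ tower with $\tau^\infty_{4j-2}=\pm(J,J)^\infty$. Vertex orientations do not matter by the symmetry relation, and the sign does not matter by \eqref{eq:torsion}.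
\end{proof}

\section{The string link $Q$}\label{sec:Q}

A \emph{string link} is a pair of disjoint arcs properly embedded in $D^2\times[0,1]$, running upward from $(x_i,0)$ to $(x_i,1)$, where $x_1,x_2$ are fixed points on the horizontal diameter of $D^2$ with $x_1$ on the left. A \emph{long knot} is the same with one arc. The product $\sigma\cdot\sigma'$ is given by stacking. The \emph{closure} $\hat\sigma$ joins the top endpoints to the bottom endpoints by parallel arcs outside $D^2\times[0,1]$, in the vertical plane through $x_1,x_2$. Concordances of string links are taken relative to the boundary. For long knots $a,b$ let $a\sqcup b$ be the string link obtained from two vertical strands by tying $a$ and $b$ into them inside small disjoint balls; then $(a\sqcup b)\cdot(a'\sqcup b')=aa'\sqcup bb'$.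

Let $k$ be a long knot with closure $K$, and let $\bar k$ be its concordance inverse, so that $k\bar k$ and $\bar kk$ are concordant to the trivial long knot. Let $P(k)$ be the $0$-framed $2$-parallel of $k$: two parallel copies of $k$ whose closure has linking number $0$. Put
\[
Q=P(k)\cdot(\bar k\sqcup\bar k),\qquad\hat Q=q_1\cup q_2 .
\]
The string link $Q$ measures the difference between tying two strands into $K$ together and tying them into $K$ separately.

\begin{lemma}\label{lem:Q}
\begin{itemize}
\item[(a)] $P(k)$ is concordant to $Q\cdot(k\sqcup k)$.
\item[(b)] $q_1$ and $q_2$ are slice knots.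
\item[(c)] $\hat Q$ is a boundary link, and all its Milnor invariants vanish.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $Q\cdot(k\sqcup k)=P(k)\cdot(\bar kk\sqcup\bar kk)$. Perform the concordance from $\bar kk$ to the trivial arc inside each small ball times $[0,1]$.

(b) Each strand of $P(k)$ is a copy of $k$, so $q_i$ is the closure of $k\bar k$.

(c) Let $F$ be a Seifert surface of $K$ with a bicollar $F\times[-1,1]$. The boundaries of $F\times\{-1\}$ and $F\times\{1\}$ are parallel copies of $K$ with linking number $0$, so they form the closure of $P(k)$. Each local knot $\bar k$ is tied in a small ball that meets one of the two surfaces in a half-disk and misses the other. Inside that ball, take the boundary connected sum with a Seifert surface of the closure of $\bar k$. This gives disjoint connected Seifert surfaces $\Sigma_1,\Sigma_2$ for $q_1,q_2$.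

Let $M$ be the exterior of $\hat Q$ and $G=\pi_1(M)$. Choose disjoint bicollars of $\Sigma_1\cap M$ and $\Sigma_2\cap M$. Map $M$ to $S^1\vee S^1$ by sending the $i$-th bicollar around the $i$-th circle by its normal coordinate and collapsing the complement of the bicollars to the wedge point. This complement is connected, since surfaces with nonempty boundary do not separate $S^3$; take the base point and all basing paths in it. We obtain a homomorphism $\rho\colon G\to F_{(2)}$ to the free group of rank $2$ that takes the meridians to the generators. Stallings' theorem states that a homomorphism that induces an isomorphism on $H_1$ and an epimorphism on $H_2$ induces isomorphisms on all lower central quotients. It applies to $\rho$, since $H_1(G)$ is free on the meridians and $H_2(F_{(2)})=0$. The $0$-framed longitude of $q_i$ is the boundary of a push-off of $\Sigma_i$, so it can be taken outside the bicollars and $\rho$ maps it to $1$. Therefore any word in the meridians that represents it modulo $G_q$ lies in the $q$-th lower central term of the free group, and its Magnus expansion is $1$ plus terms of degree $\ge q$. This holds for all $q$.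
\end{proof}

\begin{proposition}\label{prop:six}
$\hat Q$ bounds an order $6$ tower.
\end{proposition}

\begin{proof}
All Milnor invariants of $\hat Q$ vanish by Lemma~\ref{lem:Q}(c). Lemma~\ref{lem:orderone} gives an order $1$ tower, and Lemma~\ref{lem:raise}(c) with $n=1$ gives an order $2$ tower.

In order $2$ the Milnor invariant is not enough, and we use that the components are slice. Since $\mu_2(\hat Q)=0$, the class $[\hat Q]$ lies in $\mathsf{K}^\infty_2(2)$, which is the image of $\alpha^\infty_1$. So $[\hat Q]=R^\infty_2\bigl(a(1,1)^\infty+b(2,2)^\infty\bigr)$ for some $a,b\in\{0,1\}$. Put $K^1=K$, $K^0=U$ and $S=K^a\sqcup K^b$. By Lemmas~\ref{lem:K} and~\ref{lem:fusion}(b), $S$ bounds an order $2$ tower with $\tau^\infty_2=a(1,1)^\infty+b(2,2)^\infty$. Hence $[S]=[\hat Q]$, so $S$ and $\hat Q$ cobound annuli supporting an order $3$ tower. By Lemma~\ref{lem:fusion}(d), $K^a$ and $q_1$ cobound an annulus supporting an order $3$ tower, and capping it off with a slice disk for $q_1$ shows that $K^a$ bounds an order $3$ tower. The same argument with the second annulus and $q_2$ shows this for $K^b$. So $S$ bounds an order $3$ tower by Lemma~\ref{lem:fusion}(b). Lemma~\ref{lem:raise}(a)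 gives $[\hat Q]=[S]=0$, and then an order $3$ tower for $\hat Q$.

Finally Lemma~\ref{lem:raise}(c) with $n=3,4,5$ gives towers of order $4,5,6$.
\end{proof}

\begin{remark}\label{rem:need}
The correction by $\bar k\sqcup\bar k$ is needed. By Theorem~\ref{thm:arf} below, which is not used in the proof of Theorem~\ref{thm:main}, $[K]=\alpha^\infty_1(1\otimes X_1)\ne0$, so $K$ has nontrivial Arf invariant and bounds no order $3$ tower. By Lemma~\ref{lem:fusion}(d) the closure of $P(k)$ bounds no order $3$ tower either.
\end{remark}

\section{The second tower}\label{sec:second}

\begin{proposition}\label{prop:second}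
Let $j\ge2$. If $\hat Q$ bounds an order $4j-2$ tower, then $L_j(K)$ bounds an order $4j-1$ tower.
\end{proposition}

\begin{proof}
Put $n=4j-2\ge6$.

\emph{Step 1: $L_j(K)$ is $L_j(U)$ with $P(k)$ inserted.} Take $L_j(U)=B_j\subset V\subset\mathbb{R}^3$. Let $N$ be a thin neighborhood of a slightly enlarged meridional disk $\{\theta=\pi/2\}$ of $V$. Identify $N$ with $D^2\times[0,1]$, preserving orientation, with $x=r-r_0$ as horizontal coordinate and $\theta$ as height. By \eqref{eq:meridian}, $L_j(U)\cap N$ consists of two vertical strands of component $1$, the left one directed up and the right one directed down. For a string link $\sigma$ let $L(\sigma)$ be the link obtained from $L_j(U)$ by replacing these two strands by $\sigma$, with the orientation of the second strand of $\sigma$ reversed. Concordant string links give concordant links $L(\sigma)$.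

Replace the segment $V\cap N$ of $V$ by a tubular neighborhood of $k$ in $N$, parametrized so that the two push-offs of the core along $\pm\partial_r$ become $P(k)$. The new solid torus has core $K$. Outside $N$ the two push-offs are parallel arcs in the plane $z=0$, so together they form the closure of $P(k)$, whose linking number is $0$. Thus the product framing is the $0$-framing, and the image of $B_j$ is $L_j(K)$. The two strands of $B_j\cap N$ are exactly these push-offs, so $L_j(K)=L(P(k))$.

\emph{Step 2: splitting off a local knot.} By Lemma~\ref{lem:Q}(a), $L_j(K)$ is concordant to $L(Q\cdot(k\sqcup k))$. This link arises from $L':=L(Q)$ by tying two local knots into component $1$: a copy of $k$ traversed upward and a copy traversed downward. Hence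
\[
L_j(K)\ \text{ is concordant to }\ L'\,\#_1\,(K\#K^r).
\]

\emph{Step 3: $L'$ is a fusion of $L_j(U)\sqcup\hat Q$.} See Figure~\ref{fig:fusion}; the plane of the figure is $z=0$. Rescale $N$ so that the two strands of component $1$ are the vertical lines $x=-3$ (directed up) and $x=3$ (directed down). Place $Q$ in a small box between them, with endpoints at $x=\mp\frac12$. Close the left strand of $Q$ by a planar arc around the left of the box through $x=-2$, and the right strand by a planar arc around the right through $x=2$. This is isotopic to the closure $\hat Q$: in the usual closure both arcs pass on the right, and the outer one can be swung behind the picture to the left. The link $\hat Q$ so placed lies in a ball disjoint from $L_j(U)$, so the union is the split link $L_j(U)\sqcup\hat Q$. Reverse the orientation of $q_2$. Then $q_1$ runs down along $x=-2$ and $q_2$ runs up along $x=2$. Join $x=-3$ to $x=-2$ and $x=2$ to $x=3$ by flat horizontal bands. Each band joins antiparallel arcs, so it is orientation-compatible, and the two bands join $q_1$ and $q_2$ to component $1$ along a tree.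

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\fill[gray!35] (-3,-0.3) rectangle (-2,0.3);
\fill[gray!35] (2,-0.3) rectangle (3,0.3);
\draw[thick,->] (-3,-3)--(-3,3);
\draw[thick,->] (3,3)--(3,-3);
\draw[thick,rounded corners=3pt] (-0.5,1)--(-0.5,2)--(-2,2)--(-2,-2)--(-0.5,-2)--(-0.5,-1);
\draw[thick,rounded corners=3pt] (0.5,1)--(0.5,2)--(2,2)--(2,-2)--(0.5,-2)--(0.5,-1);
\draw[thick,->] (-2,1.3)--(-2,0.9);
\draw[thick,->] (2,0.9)--(2,1.3);
\draw (-1,-1) rectangle (1,1); \node at (0,0) {$Q$};
\begin{scope}[xshift=8.5cm]
\draw[thick,rounded corners=3pt] (-3,-3)--(-3,-0.3)--(-2,-0.3)--(-2,-2)--(-0.5,-2)--(-0.5,-1);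
\draw[thick,rounded corners=3pt,->] (-0.5,1)--(-0.5,2)--(-2,2)--(-2,0.3)--(-3,0.3)--(-3,3);
\draw[thick,rounded corners=3pt] (3,3)--(3,0.3)--(2,0.3)--(2,2)--(0.5,2)--(0.5,1);
\draw[thick,rounded corners=3pt,->] (0.5,-1)--(0.5,-2)--(2,-2)--(2,-0.3)--(3,-0.3)--(3,-3);
\draw (-1,-1) rectangle (1,1); \node at (0,0) {$Q$};
\end{scope}
\begin{scope}[xshift=17cm]
\draw[thick,rounded corners=3pt] (-3,-3)--(-3,-2.3)--(-0.5,-1.7)--(-0.5,-1);
\draw[thick,rounded corners=3pt,->] (-0.5,1)--(-0.5,1.7)--(-3,2.3)--(-3,3);
\draw[thick,rounded corners=3pt] (3,3)--(3,2.3)--(0.5,1.7)--(0.5,1);
\draw[thick,rounded corners=3pt,->] (0.5,-1)--(0.5,-1.7)--(3,-2.3)--(3,-3);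
\draw (-1,-1) rectangle (1,1); \node at (0,0) {$Q$};
\end{scope}
\end{tikzpicture}
\caption{Inserting a $2$-string link $Q$ into two antiparallel strands is a fusion with its closure. Left: the two strands, the closure of $Q$ between them, and two bands (shaded). Middle: the result of the two band sums. Right: the same link after a planar isotopy.}\label{fig:fusion}
\end{figure}

After the fusion the left strand comes up along $x=-3$, crosses to $x=-2$ along the lower edge of the band, goes down and around into the bottom of $Q$, leaves at the top of $Q$, goes around to $x=-2$ and down to the upper edge of the band, crosses back to $x=-3$ and continues up. Outside the box of $Q$ it consists of two disjoint embedded arcs in the left half-plane, which a planar isotopy straightens. The right strand is the mirror image, traversed downward. The result is $L(Q)=L'$.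

\emph{Step 4: raising the order.} By Lemma~\ref{lem:unlink}, $L_j(U)$ bounds disjoint embedded disks. By hypothesis and Lemma~\ref{lem:fusion}(a), $\hat Q$ with $q_2$ reversed bounds an order $n$ tower. By Lemma~\ref{lem:fusion}(b) the split link bounds the disjoint union, and all its trees come from the tower of $\hat Q$. By Lemma~\ref{lem:fusion}(c), $L'$ bounds an order $n$ tower $\mathcal{W}'$ all of whose trees carry only the label $1$. So $\tau^\infty_n(\mathcal{W}')$ lies in the image of the relabeling homomorphism $\mathcal{T}^\infty_n(1)\to\mathcal{T}^\infty_n(j)$, $1\mapsto1$, whose source is zero by Lemma~\ref{lem:one}. By Lemma~\ref{lem:raise}(b), $L'$ bounds an order $n+1$ tower. By Lemmas~\ref{lem:K} and~\ref{lem:fusion} so does $L'\#_1(K\#K^r)$, and by Step 2 and Lemma~\ref{lem:raise}(d) so does $L_j(K)$.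
\end{proof}

\begin{remark}
The hypothesis $j\ge2$ enters twice. In Step 2 the meridional disk meets $B_j$ in two points of one component, so two copies of $K$ split off and their order $2$ invariants cancel; for $j=1$ it meets $B_1=c$ once, and one copy of $K$ remains. In Step 4 the group $\mathcal{T}^\infty_{4j-2}(1)\cong\mathbb{Z}_2\otimes\mathsf{L}_j(1)$ vanishes for $j\ge2$, whereas $\mathcal{T}^\infty_2(1)\cong\mathbb{Z}_2$ is generated by $(1,1)^\infty$.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $S(j)$ be the statement that $\hat Q$ bounds an order $4j-2$ tower. $S(2)$ is Proposition~\ref{prop:six}. We show that for $j\ge2$ the statement $S(j)$ implies both $\alpha^\infty_j=0$ for every $m$ and $S(j+1)$.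

\emph{Generators.} The group $\mathsf{L}_j(m)$ is spanned by the right-normed brackets
\[
[X_{\varphi(1)},[X_{\varphi(2)},[\dots,[X_{\varphi(j-1)},X_{\varphi(j)}]\dots]]],\qquad\varphi\colon\{1,\dots,j\}\to\{1,\dots,m\}.
\]
Indeed, let $\mathsf{N}\subset\mathsf{L}$ be the span of the right-normed brackets of all degrees. For a bracket $u$ we have $[u,\mathsf{N}]\subset\mathsf{N}$, by induction on the degree of $u$ and the identity $[[a,b],c]=[a,[b,c]]-[b,[a,c]]$. A second induction on the degree then puts every bracket $[u,v]$ in $\mathsf{N}$. The displayed bracket corresponds to the relabeled tree $\varphi J_j$, so it suffices to show $\alpha^\infty_j(1\otimes\varphi J_j)=0$ for all $\varphi$.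

\emph{$S(j)$ implies $\alpha^\infty_j=0$.} Fix $m$ and $\varphi$, and let $L^\varphi$ be a fusion of $L_j(K)$ along $\varphi$. By Proposition~\ref{prop:first} and Lemma~\ref{lem:fusion}(c), $L^\varphi$ bounds an order $4j-2$ tower with $\tau^\infty_{4j-2}=(\varphi J_j,\varphi J_j)^\infty$, so
\[
[L^\varphi]=R^\infty_{4j-2}\bigl((\varphi J_j,\varphi J_j)^\infty\bigr)=\alpha^\infty_j(1\otimes\varphi J_j).
\]
By $S(j)$, Proposition~\ref{prop:second} and Lemma~\ref{lem:fusion}(c), the same link $L^\varphi$ bounds an order $4j-1$ tower, so $[L^\varphi]=0$ in $\mathsf{W}^\infty_{4j-2}(m)$ by Lemma~\ref{lem:raise}(a). Hence $\alpha^\infty_j=0$, and $\mathsf{K}^\infty_{4j-2}$, being the image of $\alpha^\infty_j$, is zero.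

\emph{$S(j)$ implies $S(j+1)$.} By the previous step with $m=2$, $\mathsf{K}^\infty_{4j-2}(2)=0$. The class $[\hat Q]\in\mathsf{W}^\infty_{4j-2}(2)$ lies in this group by Lemma~\ref{lem:Q}(c), so $\hat Q$ bounds an order $4j-1$ tower. Lemma~\ref{lem:raise}(c) in the orders $4j-1$, $4j$, $4j+1$, which are $\equiv3,0,1\bmod4$, gives a tower of order $4j+2=4(j+1)-2$.

By induction, $\alpha^\infty_j=0$ for all $j\ge2$ and all $m$. Finally let $m,j\ge2$. The map from $\mathsf{L}$ to the tensor algebra over $\mathbb{Z}_2$ that sends brackets to commutators factors through $\mathbb{Z}_2\otimes\mathsf{L}$, and the word $X_1^{j-1}X_2$ occurs with coefficient $1$ in the image of $[X_1,[X_1,\dots,[X_1,X_2]\dots]]$. So $\mathbb{Z}_2\otimes\mathsf{L}_j\ne0$. This proves Theorem~\ref{thm:main}. \hfill$\square$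

\section{The resulting classification}\label{sec:class}

With the case $j=1$, Theorem~\ref{thm:main} determines all groups $\mathsf{W}^\infty_n$. We use one more known result, which is not needed for the disproof of the conjecture.

\begin{theorem}[\cite{CSTmilnor}]\label{thm:arf}
The map $\alpha^\infty_1$ is an isomorphism, and $\mathrm{Arf}_1\colon\mathsf{K}^\infty_2\to\mathbb{Z}_2\otimes\mathsf{L}_1=\mathbb{Z}_2^m$ is given by the classical Arf invariants of the components.
\end{theorem}

\begin{corollary}
For every $m\ge1$:
\begin{itemize}
\item[(1)] $\alpha^\infty_j$ is injective if and only if $j=1$ or $m=1$.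
\item[(2)] $\mu_n\colon\mathsf{W}^\infty_n\to\mathsf{D}_n$ is an isomorphism for all $n\ge1$, $n\neq2$, and $\mathsf{W}^\infty_2\cong\mathbb{Z}_2^m\oplus\mathsf{D}_2$.
\item[(3)] For $n\ge3$, a link bounds an order $n$ twisted Whitney tower if and only if its Milnor invariants of length $\le n+1$ vanish and all its components have trivial classical Arf invariant.
\end{itemize}
\end{corollary}

\begin{proof}
(1) For $j=1$ use Theorem~\ref{thm:arf}. For $j\ge2$ and $m=1$ the source $\mathbb{Z}_2\otimes\mathsf{L}_j(1)$ is zero. For $j,m\ge2$ the kernel is nonzero by Theorem~\ref{thm:main}.

(2) For $n\not\equiv2\bmod4$ this follows from Theorem~\ref{thm:iso}. For $n=4j-2\ge6$ the map $\mu_n$ is onto with kernel $\mathsf{K}^\infty_n=0$. For $n=2$ it is onto with kernel $\mathbb{Z}_2^m$ by Theorem~\ref{thm:arf}, and the extension splits because $\mathsf{D}_2$ is free abelian.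

(3) Let $L$ bound an order $n\ge3$ tower. Then its Milnor invariants of length $\le n+1$ vanish. The tower is also an order $3$ tower, so $[L]=0$ in $\mathsf{W}^\infty_2$ by Lemma~\ref{lem:raise}(a), and the Arf invariants vanish by Theorem~\ref{thm:arf}. Conversely, assume the stated invariants vanish. The linking numbers are zero, so $L$ bounds an order $1$ tower by Lemma~\ref{lem:orderone}. Suppose $L$ bounds an order $i$ tower with $1\le i<n$. Then $\mu_i(L)=0$, since it consists of invariants of length $i+2\le n+1$. If $i\ne2$, then $[L]=0$ in $\mathsf{W}^\infty_i$ by (2). If $i=2$, then $[L]\in\mathsf{K}^\infty_2$ and $\mathrm{Arf}_1([L])=0$, so $[L]=0$ by Theorem~\ref{thm:arf}. In both cases $L$ bounds an order $i+1$ tower by Lemma~\ref{lem:raise}(a). Induction on $i$ gives an order $n$ tower.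
\end{proof}

\begin{thebibliography}{9}

\bibitem{CSTtree}
J. Conant, R. Schneiderman and P. Teichner,
\emph{Tree homology and a conjecture of Levine},
Geom. Topol. 16 (2012).

\bibitem{CSTmilnor}
J. Conant, R. Schneiderman and P. Teichner,
\emph{Milnor invariants and twisted Whitney towers},
J. Topology 7 (2014).

\bibitem{CSTclasper}
James Conant, Rob Schneiderman and Peter Teichner,
\emph{Clasper Concordance, Whitney towers and repeating Milnor invariants},
arXiv:2005.05381 (2020).

\end{thebibliography}
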